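\title{Point-transitive compact generalized quadrangles\\ that are not Moufang}

\begin{abstract}
For every $n\ge 1$ we construct compact connected generalized quadrangles with topological parameters $(1,4n-2)$ on which the compact group $\mathrm{Sp}(n)\times\mathbb S^1$ acts transitively on the points, and which are not Moufang quadrangles. This disproves a conjecture posed by Kramer, according to which a point or line transitive compact connected quadrangle is Moufang or of Clifford type with parameters $(3,4k)$ or $(7,8)$. The examples are deformations of the quadrangle of isotropic subspaces of $\mathbb R^{4n,2}$: its lines are great circles of $\mathbb S^{4n-1}$, and we deform them by conjugating a periodic flow on the unit tangent bundle with an $\mathrm{Sp}(n)$-equivariant map that preserves the canonical contact form. For each $n$ there are continuum many pairwise non-isomorphic examples.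
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Compact quadrangles}

A \emph{generalized quadrangle} is a point-line geometry $\mathfrak G=(P,L,\mathcal F)$ with flag set $\mathcal F\subseteq P\times L$ whose incidence graph (the bipartite graph with vertex set $P\sqcup L$ and edge set $\mathcal F$) has diameter $4$ and girth $8$, and which is \emph{thick}: every point lies on at least three lines and every line carries at least three points. Two points are \emph{collinear} if they lie on a common line. Girth $8$ forbids digons and triangles; together with diameter $4$ it implies that a point $p$ not on a line $\ell$ is collinear with exactly one point of $\ell$.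

We follow the terminology of \cite{Kramer}. The quadrangle is \emph{compact} if $P$ and $L$ carry compact Hausdorff topologies for which $\mathcal F$ is closed in $P\times L$; one assumes that $P$ and $L$ are finite-dimensional and that \emph{point rows} (the sets of points on a line) and \emph{line pencils} (the sets of lines through a point) have positive dimension. It is \emph{connected} if $P$ and $L$ are connected. In a compact connected quadrangle all point rows have the homotopy type of a sphere $\mathbb S^m$ and all line pencils that of a sphere $\mathbb S^{m'}$; the pair $(m,m')$ is the pair of \emph{topological parameters}. The \emph{dual} quadrangle, obtained by interchanging $P$ and $L$, has parameters $(m',m)$. Isomorphisms and automorphisms are continuous incidence-preserving bijections that map points to points and lines to lines. The quadrangle is \emph{point} (\emph{line}) \emph{transitive} if its automorphism group is transitive on $P$ (on $L$).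

A \emph{root} is a path $(x_0,\dots,x_4)$ without repetitions in the incidence graph, and its \emph{root group} consists of the automorphisms that fix all neighbors of $x_1,x_2,x_3$. The quadrangle is \emph{Moufang} if every root group acts transitively on the $8$-cycles that contain the root. In the compact connected case the Moufang quadrangles are the quadrangles associated to the simple noncompact real Lie groups of real rank $2$; we use the Moufang condition only through this classification (Theorem~\ref{thm:F1}). The example that matters here belongs to $\mathrm O(N,2)$: its points and lines are the isotropic $1$- and $2$-dimensional subspaces of $\mathbb R^{N,2}$, and its parameters are $(1,N-2)$.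

A second family comes from Clifford systems. Let $C_0,\dots,C_m$ be symmetric endomorphisms of $\mathbb R^{2l}$ with $C_aC_b+C_bC_a=2\delta_{ab}\,\mathrm{id}$ and $l-m-1\ge1$. The Ferus--Karcher--M\"unzner polynomial $|x|^4-2\sum_{a=0}^m\langle C_ax,x\rangle^2$ defines an isoparametric hypersurface in $\mathbb S^{2l-1}$ with four distinct principal curvatures, of multiplicities $m$ and $l-m-1$. Its two focal manifolds $M_+$ and $M_-$ lie at spherical distance $\pi/4$ from each other. Declaring $x\in M_+$ and $y\in M_-$ incident if their spherical distance is $\pi/4$ yields a compact connected quadrangle whose parameters are the two multiplicities. A quadrangle is \emph{of Clifford type} if it is isomorphic to such a quadrangle or to its dual.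

\subsection*{The conjecture and the results}

The automorphism group of the quadrangle of $\mathbb R^{N,2}$ is transitive on flags, hence on points and on lines. How much rigidity is left if only one of these two transitivities is assumed? If a group $G$ is transitive on the points, the geometry is determined by the pencil at one point $p_0$, and this pencil has to satisfy a global compatibility condition: whenever an element of $G$ moves a point of a line through $p_0$ to $p_0$, it must carry this line to a line through $p_0$. One may well guess that only finitely many families of algebraic origin pass this test. The following conjecture, posed in \cite{Kramer}, makes this guess precise.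

\medskip
\noindent\textbf{Conjecture.} \emph{Let $\mathfrak G$ be a compact connected generalized quadrangle whose automorphism group is point or line transitive. Then either $\mathfrak G$ is a Moufang quadrangle, or $\mathfrak G$ is of Clifford type with topological parameters $(3,4k)$ for some integer $k\ge1$ or $(7,8)$, up to interchanging the two parameters.}
\medskip

We show that the conjecture is false.

\begin{theorem}\label{thm:main}
For every $n\ge1$ there is a compact connected generalized quadrangle with topological parameters $(1,4n-2)$ on which the compact group $\mathrm{Sp}(n)\times\mathbb S^1$ acts by automorphisms, transitively on the points, and which is not a Moufang quadrangle.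
\end{theorem}

The unordered pair $\{1,4n-2\}$ contains $1$, so it differs from all $\{3,4k\}$ and from $\{7,8\}$; hence Theorem~\ref{thm:main} disproves the conjecture, already for the parameters $(1,2)$. The dual quadrangles are line-transitive counterexamples.

\begin{theorem}\label{thm:many}
For every $n\ge1$ there are continuum many quadrangles as in Theorem~\ref{thm:main}, pairwise not isomorphic as topological quadrangles.
\end{theorem}

Nothing is claimed about other parameters. Theorem~\ref{thm:main} relies on two quoted results, the classification of compact connected Moufang quadrangles and the description of the bijections of Minkowski space that preserve null separation (Theorems \ref{thm:F1} and \ref{thm:F2}). Theorem~\ref{thm:many} uses in addition two results on automorphism groups (Theorems \ref{thm:F3} and \ref{thm:F4}).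

\subsection*{Outline of the proof}

Let $N=4n$. The lines of the quadrangle of $\mathbb R^{N,2}$ are the great circles of $\mathbb S^{N-1}$, parametrized by a time $\theta$, and the small group $\mathrm{Sp}(n)\times\mathbb S^1$ is already transitive on its points (Section~\ref{sec:classical}). In a frame that rotates with the circle factor, the lines become the orbits of a periodic flow on the unit tangent bundle. We conjugate this flow by an $\mathrm{Sp}(n)$-equivariant diffeomorphism that preserves the canonical contact form and depends on an arbitrary function $b$ of one variable (Section~\ref{sec:deform}); conjugation keeps the period, and this is the compatibility condition mentioned above. Section~\ref{sec:n1} makes everything explicit for $n=1$. For small deformations the velocities of the lines through a point still form a strictly convex hypersurface, which gives the quadrangle axioms by a monotonicity argument (Sections \ref{sec:small} and \ref{sec:axioms}). The cone of these velocities, or rather its dual, is a projective invariant under smooth isomorphisms, and it is not a quadric (Section~\ref{sec:cone}).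 What remains is to show that isomorphisms are smooth (Sections \ref{sec:moufang} and \ref{sec:many}).

\section{The classical quadrangle as a space of great circles}\label{sec:classical}

Fix $n\ge1$ and $N=4n$. We regard $\mathbb H^n=\mathbb R^N$ with the inner product $\langle u,w\rangle=\operatorname{Re}\sum_a\bar u_aw_a$. The quaternion units are $\mathbf i,\mathbf j,\mathbf k$, and the letter $i$ is reserved for the complex number $\sqrt{-1}$. The group $\mathrm{Sp}(n)$ acts on $\mathbb H^n$ from the left and the unit quaternions act from the right; both actions are isometric, they commute, and $\mathrm{Sp}(n)$ is transitive on the unit sphere. For an imaginary quaternion $\eta$ we have $\langle u\eta,w\rangle=-\langle u,w\eta\rangle$, and in particular $\langle u\eta,u\rangle=0$. Put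
\[
S=\mathbb S^{N-1},\qquad L=\{(u,w)\in S\times S:\langle u,w\rangle=0\},\qquad \operatorname{pr}(u,w)=u .
\]
Thus $L$ is the unit tangent bundle of $S$; its fiber over $q$ is $\{q\}\times S_q$, where $S_q\cong\mathbb S^{N-2}$ is the unit sphere of $q^\perp$. The geodesic flow on $L$ is
\[
g_t(u,w)=(u\cos t+w\sin t,\,-u\sin t+w\cos t).
\]
Finally let
\[
P=(S\times\mathbb R)/\langle\sigma\rangle,\qquad\sigma(q,\theta)=(-q,\theta+\pi),
\]
with elements $[q,\theta]$. Every element has a unique representative with $\theta\in[0,\pi)$. We fix $q_0=(1,0,\dots,0)$ and the base point $p_0=[q_0,0]=[-q_0,\pi]$.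

\subsection*{The model}

Let $\mathbb R^{N,2}=\mathbb R^N\oplus\mathbb R^2$ with the symmetric bilinear form $(\cdot\,,\cdot)$ given by $|x|^2-|y|^2$, and let $\mathfrak Q_{\mathrm{cl}}$ be the geometry whose points are the isotropic $1$-spaces and whose lines are the totally isotropic $2$-spaces. The map $[q,\theta]\mapsto\langle(q,\cos\theta,\sin\theta)\rangle$ is a diffeomorphism of $P$ onto the point space $(\mathbb S^{N-1}\times\mathbb S^1)/\pm1\subset\mathbb{RP}^{N+1}$. A totally isotropic $2$-space meets $\mathbb R^N\oplus0$ trivially, so it is the graph of a linear isometry $\mathbb R^2\to\mathbb R^N$, which is given by the images $(u,w)\in L$ of the two basis vectors. Hence $\mathfrak Q_{\mathrm{cl}}$ has point space $P$ and line space $L$, and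
\[
[q,\theta]\text{ lies on }\ell=(u,w)\iff q=u\cos\theta+w\sin\theta=\operatorname{pr}g_\theta(\ell).
\]
A line is a great circle $\gamma_\ell(\theta)=\operatorname{pr}g_\theta(\ell)$ together with its parametrization, and a point is a position $q$ at a time $\theta$.

Let us see why a point not on a line is collinear with exactly one of its points. Take $p_0$ and $\ell=(u,w)$ with $u\ne q_0$. Two points are equal or collinear if and only if they are orthogonal, so $[\gamma_\ell(\theta),\theta]$ is collinear with $p_0$ if and only if $\langle\gamma_\ell(\theta),q_0\rangle=\cos\theta$, that is, $(1-\langle u,q_0\rangle)\cos\theta=\langle w,q_0\rangle\sin\theta$. Since $\langle u,q_0\rangle\neq1$, there is exactly one solution modulo $\pi$. This argument is linear and will not survive a deformation. The following one will. Let $T(q)=\arccos\langle q,q_0\rangle$ be the time at which the great circles issuing from $q_0$ arrive at $q$. For $0<\theta<\pi$ the condition reads $\theta=T(\gamma_\ell(\theta))$. If $q=q_0\cos\theta+z\sin\theta$ and $y=-q_0\sin\theta+z\cos\theta$ is the velocity of arrival, then $q_0=q\cos\theta-y\sin\theta$,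 and therefore $dT_q(\xi)=-\langle\xi,q_0\rangle/\sin\theta=\langle\xi,y\rangle$ for $\xi\in q^\perp$. A different great circle passes through $q$ with a velocity $y'\ne y$, and $\langle y',y\rangle<1$. So $\theta-T(\gamma_\ell(\theta))$ has positive derivative at each of its zeros and can vanish only once. Three ingredients enter: polar coordinates around $q_0$, the fact that $y$ is normal to the level set of $T$, and the strict convexity of the sphere of velocities. The first and the third are open conditions. The second is an identity, and it comes from a contact form.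

\subsection*{The contact form}

Let $\alpha=\langle du,w\rangle=\sum_{a=1}^Nw_a\,du_a$ on $L$, in real coordinates; it vanishes on the fibers $\{q\}\times S_q$. For a unit quaternion $\zeta$ put $r_\zeta(u,w)=(u\zeta,w\zeta)$, and let $A\in\mathrm{Sp}(n)$ act by $(u,w)\mapsto(Au,Aw)$. The maps $g_t$ commute with all $r_\zeta$ and all $A$, and $A$ commutes with $r_\zeta$. The maps $r_\zeta$ and $A$ preserve $\alpha$ because they come from isometries. On $L$ we have $\langle du,u\rangle=\langle dw,w\rangle=0$ and $\langle dw,u\rangle=-\langle du,w\rangle$, so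
\[
g_t^*\alpha=\langle \cos t\,du+\sin t\,dw,\,-u\sin t+w\cos t\rangle=\cos^2t\,\langle du,w\rangle-\sin^2t\,\langle dw,u\rangle=\alpha .
\]
If a vector field $X$ generates a flow preserving $\alpha$, we call the function $\alpha(X)$ its \emph{Hamiltonian}. The flow $g_t$ has generator $Z=(w,-u)$ and Hamiltonian $1$. For imaginary $\eta$ the flow $r_{e^{t\eta}}$ has generator $\xi_\eta=(u\eta,w\eta)$ and Hamiltonian
\[
m_\eta(u,w)=\langle u\eta,w\rangle .
\]
These functions satisfy
\begin{equation}\label{eq:m}
m_\eta\circ g_t=m_\eta,\qquad m_\eta\circ A=m_\eta,\qquad m_\eta\circ r_\zeta=m_{\zeta\eta\zeta^{-1}} .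
\end{equation}
Indeed $m_\eta(g_t(u,w))=\cos^2t\,\langle u\eta,w\rangle-\sin^2t\,\langle w\eta,u\rangle=\langle u\eta,w\rangle$, the mixed terms vanishing because $\langle u\eta,u\rangle=\langle w\eta,w\rangle=0$; next $\langle Au\eta,Aw\rangle=\langle u\eta,w\rangle$; and $\langle u\zeta\eta,w\zeta\rangle=\langle u\zeta\eta\zeta^{-1},w\rangle$.

\subsection*{The rotating frame}

Write
\[
R_t=r_{e^{t\mathbf i}},\qquad K_t=R_{-t}\,g_t ,\qquad\text{so that }g_\theta=R_\theta K_\theta .
\]
As a product of two commuting flows, $K_t$ is a flow; it preserves $\alpha$, commutes with $\mathrm{Sp}(n)$, has generator $Z-\xi_{\mathbf i}$ and Hamiltonian $1-m_{\mathbf i}$. Since $R_\pi=g_\pi=-\mathrm{id}$, it is periodic: $K_\pi=\mathrm{id}$.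

Suppose now that $K'_t$ is any flow on $L$ that preserves $\alpha$, commutes with $\mathrm{Sp}(n)$ and satisfies $K'_\pi=\mathrm{id}$, and replace the great circles by the curves $\theta\mapsto\operatorname{pr}R_\theta K'_\theta(\ell)$. Periodicity makes these curves close up in $P$, and the flow property turns $[q,\theta]\mapsto[qe^{t\mathbf i},\theta+t]$ into a symmetry. Periodicity is the hard requirement, since a perturbed Hamiltonian has no reason to generate a periodic flow. A conjugate $K'_t=\Phi^{-1}K_t\Phi$, however, is periodic for free. To obtain something new, $\Phi$ must not commute with $K_t$. This explains the rotating frame and the choice of the group: the map $\Phi$ constructed below from the invariant function $m_{\mathbf j}$ commutes with $g_t$, so conjugating $g_t$ itself would change nothing, but it does not commute with $R_t$, because $\mathbf i\mathbf j\ne\mathbf j\mathbf i$.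

\section{The deformed geometries}\label{sec:deform}

\subsection*{The conjugating map}

The function $s=m_{\mathbf j}$, with values in $[-1,1]$, is invariant under the commuting flows $g_t$ and $r_{e^{t\mathbf j}}$ by \eqref{eq:m}. So we may run these flows for times that depend on $s$, and one relation between the two times guarantees that $\alpha$ is preserved. Let $b:\mathbb R\to\mathbb R$ be smooth, let $a(s)=-\int_0^s x\,b'(x)\,dx$, so that $a'(s)+s\,b'(s)=0$, and for $\varepsilon\in\mathbb R$ put
\[
\Phi(\ell)=\Phi_\varepsilon(\ell)=r_{e^{\varepsilon b(s)\mathbf j}}\;g_{\varepsilon a(s)}(\ell),\qquad s=m_{\mathbf j}(\ell).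
\]
The basic example is $b(s)=s$, $a(s)=-s^2/2$.

\begin{lemma}\label{lem:Phi}
The map $\Phi_\varepsilon$ is a diffeomorphism of $L$ with inverse $\Phi_{-\varepsilon}$. It commutes with $\mathrm{Sp}(n)$ and with all $g_t$, and $\Phi_\varepsilon^*\alpha=\alpha$.
\end{lemma}

\begin{proof}
By \eqref{eq:m}, $m_{\mathbf j}\circ\Phi_\varepsilon=m_{\mathbf j}$. Hence $\Phi_{-\varepsilon}$ runs the two commuting flows backward for the same times, and $\Phi_{-\varepsilon}\Phi_\varepsilon=\mathrm{id}$. The maps $A$ and $g_t$ preserve $s$ and commute with both flows, so they commute with $\Phi_\varepsilon$. Write $\Phi(\ell)=f_{s(\ell)}(\ell)$ with $f_s=r_{e^{\varepsilon b(s)\mathbf j}}g_{\varepsilon a(s)}$. Each $f_s$ preserves $\alpha$, and $\partial_sf_s(\ell)=\varepsilon\bigl(b'(s)\xi_{\mathbf j}+a'(s)Z\bigr)(f_s(\ell))$. By the chain rule and $m_{\mathbf j}\circ\Phi=s$,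
\[
\Phi^*\alpha=\alpha+\varepsilon\bigl(b'(s)\,s+a'(s)\cdot1\bigr)\,ds=\alpha .\qedhere
\]
\end{proof}

\subsection*{Definition and symmetries}

Put
\[
K^\Phi_t=\Phi^{-1}K_t\,\Phi,\qquad\Psi_\theta=R_\theta\,K^\Phi_\theta,\qquad\gamma_\ell(\theta)=\operatorname{pr}\Psi_\theta(\ell)\qquad(\ell\in L,\ \theta\in\mathbb R).
\]
All $\Psi_\theta$ are diffeomorphisms of $L$ that preserve $\alpha$ and commute with $\mathrm{Sp}(n)$; they depend smoothly on $(\varepsilon,\theta)$; $\Psi_0=\mathrm{id}$; and $\Psi_\theta=g_\theta$ for $\varepsilon=0$. From $K^\Phi_\pi=\mathrm{id}$ and $R_\pi=-\mathrm{id}$ we get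
\begin{equation}\label{eq:period}
\Psi_{\theta+\pi}=-\Psi_\theta,\qquad\gamma_\ell(\theta+\pi)=-\gamma_\ell(\theta).
\end{equation}

\begin{definition}\label{def:Q}
The geometry $\mathfrak Q(b,\varepsilon)$ has point space $P$ and line space $L$, and $[q,\theta]$ lies on $\ell$ if and only if $q=\gamma_\ell(\theta)$.
\end{definition}

Incidence is well defined by \eqref{eq:period}, and $\mathfrak Q(b,0)=\mathfrak Q_{\mathrm{cl}}$. Since $\Psi_0=\mathrm{id}$, the lines through $p_0$ are the elements $(q_0,z)$, $z\in S_{q_0}$.

\begin{proposition}\label{prop:structure}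
For all $b$ and $\varepsilon$ the following hold in $\mathfrak Q(b,\varepsilon)$.
\begin{enumerate}
\item[(a)] $P$ and $L$ are compact connected manifolds of dimensions $N$ and $2N-3$, the flag set is closed, point rows are embedded circles, and line pencils are embedded spheres $\mathbb S^{N-2}$.
\item[(b)] The group $G=\mathrm{Sp}(n)\times(\mathbb R/\pi\mathbb Z)$ acts smoothly by automorphisms through
\[
(A,t)\cdot[q,\theta]=[Aqe^{t\mathbf i},\theta+t],\qquad(A,t)\cdot\ell=K^\Phi_{-t}A\ell,
\]
and it is transitive on $P$.
\end{enumerate}
\end{proposition}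

\begin{proof}
(a) $P$ is the mapping torus of the antipodal map of $S$, and $L$ is a sphere bundle over $S$. The flag set is the image of the compact space $L\times[0,\pi]$ under the continuous map $(\ell,\theta)\mapsto([\gamma_\ell(\theta),\theta],\ell)$, hence closed. The point row of $\ell$ is the image of the smooth section $\theta\mapsto[\gamma_\ell(\theta),\theta]$ of the bundle $P\to\mathbb R/\pi\mathbb Z$, $[q,\theta]\mapsto\theta$. The pencil of $[q,\theta]$ is $\Psi_\theta^{-1}(\{q\}\times S_q)$.

(b) Both formulas define smooth actions of $\mathrm{Sp}(n)\times\mathbb R$, and $(1,\pi)$ acts trivially: on $P$ it is induced by $\sigma$, and on $L$ it is $K^\Phi_{-\pi}=\mathrm{id}$. The flow property gives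
\begin{equation}\label{eq:equiv}
\Psi_{\theta+t}\bigl(K^\Phi_{-t}A\ell\bigr)=R_tR_\theta K^\Phi_\theta A\ell=R_tA\,\Psi_\theta(\ell),
\end{equation}
so $\gamma_{(A,t)\ell}(\theta+t)=A\gamma_\ell(\theta)e^{t\mathbf i}$, and incidence is preserved. Given $[q,\theta]$, choose $A$ with $Aq_0=qe^{-\theta\mathbf i}$; then $(A,\theta)\cdot p_0=[q,\theta]$.
\end{proof}

\begin{remark}\label{rem:trivial}
Two choices produce nothing new. If $\Phi$ is built from $\mathbf i$ in place of $\mathbf j$, it commutes with $K_t$, and $\Psi_\theta=g_\theta$. If $b$ is constant, then $\Phi=r_\zeta$ for a fixed $\zeta$, and $\gamma_\ell(\theta)=(u\cos\theta+w\sin\theta)\rho(\theta)$ with $\rho(\theta)=\zeta e^{-\theta\mathbf i}\zeta^{-1}e^{\theta\mathbf i}=\rho(\theta+\pi)$; the map $[q,\theta]\mapsto[q\rho(\theta),\theta]$, $\ell\mapsto\ell$ is an isomorphism $\mathfrak Q_{\mathrm{cl}}\to\mathfrak Q(b,\varepsilon)$.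
\end{remark}

\subsection*{Velocities}

Through each point $[q,\theta]$ passes one line for each $y\in S_q$, namely $\Psi_\theta^{-1}(q,y)$. Let $X_\theta$ be the time-dependent vector field of the family $\Psi$, and define the velocity of that line and its component along $y$:
\[
X_\theta(q,y)=\frac{d}{dt}\Big|_{t=\theta}\Psi_t\bigl(\Psi_\theta^{-1}(q,y)\bigr),\qquad v_\theta(q,y)=\operatorname{pr}_*X_\theta(q,y)\in q^\perp,
\]
\[
h_\theta(q,y)=\alpha(X_\theta)(q,y)=\langle v_\theta(q,y),y\rangle .
\]
Thus $\dot\gamma_\ell(\theta)=v_\theta(q,y)$ if $\Psi_\theta(\ell)=(q,y)$. For $\varepsilon=0$ we have $v_\theta(q,y)=y$ and $h_\theta=1$. Differentiating the projection of \eqref{eq:equiv} in $\theta$ gives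
\begin{equation}\label{eq:vequiv}
v_{\theta+t}(Aqe^{t\mathbf i},Aye^{t\mathbf i})=A\,v_\theta(q,y)\,e^{t\mathbf i},
\end{equation}
so all information is contained in $v(z)=v_0(q_0,z)$ and $h(z)=h_0(q_0,z)$ for $z\in S_{q_0}$. Let $e_1=q_0\mathbf i$, $e_2=q_0\mathbf j$, $e_3=q_0\mathbf k$, which are orthonormal vectors in $q_0^\perp$, and write $z_a=\langle e_a,z\rangle$.

\begin{lemma}\label{lem:vel}
\begin{enumerate}
\item[(a)] For $\eta\in T_yS_q$ the derivative $D_\eta v_\theta$ of $v_\theta(q,\cdot)$ at $y$ satisfies $\langle D_\eta v_\theta,y\rangle=0$.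
\item[(b)] $h_0=1+m_{\mathbf i}-m_{\mathbf i}\circ\Phi$. Explicitly, with $c(s)=1-e^{2i\varepsilon b(s)}$ and $\beta=\varepsilon b(z_2)$,
\[
h(z)=1+z_1(1-\cos2\beta)+z_3\sin2\beta=1+\operatorname{Re}\bigl(c(z_2)\,(z_1+iz_3)\bigr).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Differentiating $\Psi_t^*\alpha=\alpha$ gives $\mathcal L_{X_\theta}\alpha=0$, that is, $d(\alpha(X_\theta))+\iota_{X_\theta}d\alpha=0$ by Cartan's formula. Evaluate on the vector $(0,\eta)\in T_{(q,y)}L$. The first term gives $\langle D_\eta v_\theta,y\rangle+\langle v_\theta,\eta\rangle$. Since $d\alpha=\sum_a dw_a\wedge du_a$ and $du_a(0,\eta)=0$, the second term gives $-\langle v_\theta,\eta\rangle$.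

(b) From $\Psi_\theta=R_\theta\Phi^{-1}K_\theta\Phi$ we get $X_0(\ell)=\xi_{\mathbf i}(\ell)+d\Phi^{-1}\bigl((Z-\xi_{\mathbf i})(\Phi(\ell))\bigr)$. As $\Phi$ preserves $\alpha$, this yields $\alpha(X_0)=m_{\mathbf i}+1-m_{\mathbf i}\circ\Phi$. At $\ell=(q_0,z)$ we have $m_{\mathbf i},m_{\mathbf j},m_{\mathbf k}=z_1,z_2,z_3$. By \eqref{eq:m}, $m_{\mathbf i}(\Phi(\ell))=m_\eta(\ell)$ with $\eta=e^{\beta\mathbf j}\mathbf ie^{-\beta\mathbf j}=e^{2\beta\mathbf j}\mathbf i=\mathbf i\cos2\beta-\mathbf k\sin2\beta$, so $m_{\mathbf i}(\Phi(\ell))=z_1\cos2\beta-z_3\sin2\beta$.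
\end{proof}

Part (a) says that $z$ is normal at $v(z)$ to the hypersurface of velocities, and that $h$ is its support function: $D_\eta h=\langle v(z),\eta\rangle$, so $v(z)=h(z)z+\nabla h(z)$.

\section{The case $n=1$}\label{sec:n1}

Let $n=1$, so that $S=\mathbb S^3$ is the group of unit quaternions and $q_0=1$. The map $(u,w)\mapsto(u,\xi)$, $\xi=\bar uw$, identifies $L$ with $\mathbb S^3\times\mathbb S^2$, where $\mathbb S^2$ is the sphere of imaginary units. The group $\mathrm{Sp}(1)$ multiplies $u$ from the left and fixes $\xi$, and $G$ acts simply transitively on $P$. With $e^{t\xi}=\cos t+\xi\sin t$,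
\[
g_t(u,\xi)=(ue^{t\xi},\xi),\qquad r_\zeta(u,\xi)=(u\zeta,\zeta^{-1}\xi\zeta),\qquad m_\eta(u,\xi)=\langle\eta,\xi\rangle .
\]
On the quotient $L/\mathrm{Sp}(1)=\mathbb S^2$, the flow $K_t(u,\xi)=(ue^{t\xi}e^{-t\mathbf i},e^{t\mathbf i}\xi e^{-t\mathbf i})$ induces the rotation about the $\mathbf i$-axis through the angle $2t$, and $\Phi$ induces a twist about the $\mathbf j$-axis, which rotates each circle $\xi_2=s$ through an angle proportional to $b(s)$. If $b$ is not constant on $[-1,1]$, the twist is not a rigid motion.

The lines through $p_0=[1,0]$ can be written down. For $\xi\in\mathbb S^2$ let $s=\xi_2$, $\xi'=e^{-\varepsilon b(s)\mathbf j}\xi e^{\varepsilon b(s)\mathbf j}$, $\xi''=e^{\theta\mathbf i}\xi'e^{-\theta\mathbf i}$ and $s''=\xi''_2$. Applying $\Phi$, $K_\theta$, $\Phi^{-1}$, $R_\theta$ in turn, we find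
\[
\gamma_{(1,\xi)}(\theta)=e^{\varepsilon a(s)\xi}e^{\varepsilon b(s)\mathbf j}\cdot e^{\theta\xi'}e^{-\theta\mathbf i}\cdot e^{-\varepsilon a(s'')\xi''}e^{-\varepsilon b(s'')\mathbf j}\cdot e^{\theta\mathbf i}.
\]
At $\theta=\pi$ the second factor is $1$, $\xi''=\xi'$ and $s''=s$, and $e^{\varepsilon b(s)\mathbf j}e^{-\varepsilon a(s)\xi'}e^{-\varepsilon b(s)\mathbf j}=e^{-\varepsilon a(s)\xi}$. So the product collapses to $e^{\pi\mathbf i}=-1$: all curves issuing from $1$ at time $0$ refocus at $-1$ at time $\pi$, as great circles do.

Now take $b(s)=s$ and $0<|\varepsilon|<\frac12$. Then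
\[
h(\xi)=1+\xi_1(1-\cos2\varepsilon\xi_2)+\xi_3\sin2\varepsilon\xi_2=1+2\varepsilon\,\xi_2\xi_3+2\varepsilon^2\,\xi_1\xi_2^2+O(\varepsilon^3),
\]
and $h\ge1-|c(s)|\sqrt{1-s^2}\ge1-2|\varepsilon||s|\sqrt{1-s^2}\ge1-|\varepsilon|>0$. In $\mathfrak Q_{\mathrm{cl}}$ the vectors $(\xi,h(\xi))=(\xi,1)\in\mathbb R^3\oplus\mathbb R$ lie on the light cone $|\xi|^2=\tau^2$, and we shall see in Sections \ref{sec:cone} and \ref{sec:moufang} that in any $\mathfrak Q(b,\varepsilon)$ with small $\varepsilon$ isomorphic to $\mathfrak Q_{\mathrm{cl}}$ the vectors $(\xi,h(\xi))$ lie on a nondegenerate quadric cone. To first order in $\varepsilon$ they do, since $h=\sqrt{|\xi|^2+4\varepsilon\xi_2\xi_3}+O(\varepsilon^2)$. The cubic term of second order is the obstruction. Suppose that a quadratic form $B(\xi,\tau)=B_2\tau^2+B_1(\xi)\tau+B_{00}(\xi)$, with $B_1$ linear and $B_{00}$ quadratic, vanishes at all $(\xi,h(\xi))$. Since $B$ is even, the polynomial $\tau\mapsto B(\xi,\tau)$ has the two roots $h(\xi)>0$ and $-h(-\xi)<0$. If $B_2=0$, two distinct roots force $B_1(\xi)=B_{00}(\xi)=0$ for all $\xi$, so $B=0$. If $B_2\ne0$,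 the sum of the roots
\[
h(\xi)-h(-\xi)=2\xi_1(1-\cos2\varepsilon\xi_2)
\]
equals the linear function $-B_1(\xi)/B_2$. It vanishes on the circles $\xi_1=0$ and $\xi_2=0$, so as a linear function it would be zero, which it is not. Hence $B=0$. In Section~\ref{sec:cone} this parity argument is replaced by a local one, which works for all nonconstant $b$ and locates the non-quadric part of the cone.

\section{Small deformations: convexity and polar coordinates}\label{sec:small}

We return to arbitrary $n$ and $b$ and establish the open conditions of Section~\ref{sec:classical}. The lines through $p_0$ are described by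
\[
E(\delta,z)=E_\varepsilon(\delta,z)=\gamma_{(q_0,z)}(\delta),\qquad E_0(\delta,z)=q_0\cos\delta+z\sin\delta .
\]

\begin{lemma}\label{lem:small}
There is $\varepsilon_0=\varepsilon_0(n,b)>0$ such that for $|\varepsilon|<\varepsilon_0$:
\begin{enumerate}
\item[(a)] $h_\theta>0$ on $L$, and $v_\theta(q,\cdot):S_q\to q^\perp$ is an immersion, for all $q$ and $\theta$;
\item[(b)] $E$ restricts to a diffeomorphism $(0,\pi)\times S_{q_0}\to S\setminus\{\pm q_0\}$, and $E(0,\cdot)=q_0$, $E(\pi,\cdot)=-q_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:vequiv} it suffices to treat $q=q_0$, $\theta=0$. The functions $h(z)$ and $|D_\eta v|$ are continuous in $\varepsilon$, in $z\in S_{q_0}$ and in the unit vector $\eta\in T_zS_{q_0}$, and both are identically $1$ for $\varepsilon=0$. By compactness both are positive for small $|\varepsilon|$.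

(b) We have $E_\varepsilon(0,z)=q_0$ and, by \eqref{eq:period}, $E_\varepsilon(\delta+\pi,z)=-E_\varepsilon(\delta,z)$. The difficulty is that $E_0$ is singular at $\delta=0$ and $\delta=\pi$, so closeness to $E_0$ gives nothing near these times. We therefore factor $E_\varepsilon$ through $E_0$, using that the focal times and points do not move.

Let $\mathcal N=[0,\pi]\times S_{q_0}$ and let $E^\perp$ be the component of $E$ in $q_0^\perp$. It is smooth in $(\varepsilon,\delta,z)$ and vanishes for $\delta\in\pi\mathbb Z$, where $\sin\delta$ has simple zeros. Hence $E^\perp=\sin\delta\cdot U_\varepsilon(\delta,z)$ with $U$ smooth in all variables (near $\delta=0$ write $E^\perp=\delta\int_0^1\partial_\delta E^\perp(\varepsilon,x\delta,z)\,dx$, and likewise at the other zeros), and $U_0=z$. For small $|\varepsilon|$, $U_\varepsilon$ has no zero on $\mathcal N$, and the complex number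
\[
\omega_\varepsilon=\langle E_\varepsilon,q_0\rangle+i\,\sin\delta\;|U_\varepsilon|,
\]
which has modulus $1$ and equals $e^{i\delta}$ for $\varepsilon=0$, satisfies $\operatorname{Re}(\omega_\varepsilon e^{-i\delta})>0$ on $\mathcal N$. So $\omega_\varepsilon=e^{i\rho_\varepsilon}$ for a unique $\rho_\varepsilon$ with $|\rho_\varepsilon-\delta|<\pi/2$, which is smooth in $(\varepsilon,\delta,z)$, and $\rho_0=\delta$. For $\delta=0$ and $\delta=\pi$ we have $\omega_\varepsilon=1$ and $-1$, hence $\rho_\varepsilon=0$ and $\pi$. For $0<\delta<\pi$ we have $\sin\rho_\varepsilon>0$ and $-\pi/2<\rho_\varepsilon<3\pi/2$, hence $0<\rho_\varepsilon<\pi$. Thus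
\[
\hat E_\varepsilon=(\rho_\varepsilon,U_\varepsilon/|U_\varepsilon|):\mathcal N\to\mathcal N
\]
is smooth, maps boundary to boundary and interior to interior, and $\hat E_0=\mathrm{id}$. Moreover $E_0\circ\hat E_\varepsilon=q_0\cos\rho_\varepsilon+\sin\rho_\varepsilon\,U_\varepsilon/|U_\varepsilon|=E_\varepsilon$. By compactness of $\mathcal N$, the differential of $\hat E_\varepsilon$ is invertible everywhere for small $|\varepsilon|$. The preimage of a compact subset of the interior $\mathcal N^\circ=(0,\pi)\times S_{q_0}$ is compact and contained in $\mathcal N^\circ$. So $\hat E_\varepsilon$ restricts to a proper local diffeomorphism $\mathcal N^\circ\to\mathcal N^\circ$, and a proper local diffeomorphism between connected manifolds is a covering. As $N-2\ge2$, the space $\mathcal N^\circ$ is simply connected, so the covering is a diffeomorphism. Finally $E_0$ maps $\mathcal N^\circ$ diffeomorphically onto $S\setminus\{\pm q_0\}$.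
\end{proof}

From now on $|\varepsilon|<\varepsilon_0$; the smallness of $\varepsilon$ is used only through Lemma~\ref{lem:small}. An immersed hypersurface whose normal vector determines the point is strictly convex. The precise statement that we need is the following.

\begin{lemma}\label{lem:convex}
Fix $q$, $\theta$ and $y\in S_q$. The function $\varphi(x)=\langle v_\theta(q,x),y\rangle$ on $S_q$ attains its maximum only at $x=y$, and $\varphi(y)>0$. The map $v_\theta(q,\cdot)$ is an embedding.
\end{lemma}

\begin{proof}
By Lemmas \ref{lem:vel}(a) and \ref{lem:small}(a), the image of the differential of $v_\theta(q,\cdot)$ at $x$ lies in $q^\perp\cap x^\perp$ and has dimension $N-2$, so it equals $q^\perp\cap x^\perp$. Hence $x$ is a critical point of $\varphi$ if and only if $y\in\operatorname{span}(q,x)$, which means $x=\pm y$ because $y\perp q$. Now $\varphi(y)=h_\theta(q,y)>0>-h_\theta(q,-y)=\varphi(-y)$, so the maximum is attained at $y$ only. If $v_\theta(q,x)=v_\theta(q,y)$, then $\varphi(x)=\varphi(y)$ and $x=y$. An injective immersion of a compact manifold is an embedding.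
\end{proof}

Define the \emph{arrival time} $T:S\to[0,\pi]$ by $T(E(\delta,z))=\delta$ for $(\delta,z)\in\mathcal N$. By Lemma~\ref{lem:small}(b), $E:\mathcal N\to S$ is surjective and $\delta$ is constant on its fibers, so $T$ is well defined, with $T^{-1}(0)=\{q_0\}$ and $T^{-1}(\pi)=\{-q_0\}$, and it is smooth on $S\setminus\{\pm q_0\}$. It is continuous because a continuous surjection from a compact space onto a Hausdorff space is a quotient map.

\begin{lemma}\label{lem:dT}
Let $0<\theta<\pi$, $z\in S_{q_0}$ and $\Psi_\theta(q_0,z)=(q,y)$. Then
\[
dT_q(\xi)=\frac{\langle\xi,y\rangle}{\langle v_\theta(q,y),y\rangle}\qquad(\xi\in q^\perp).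
\]
\end{lemma}

\begin{proof}
The form $\alpha$ vanishes on the fiber $\{q_0\}\times S_{q_0}$ and is preserved by $\Psi_\theta$, so the map $x\mapsto\Psi_\theta(q_0,x)$ pulls $\alpha$ back to $0$. Its first component is $E(\theta,x)$; hence the image of the differential of $E(\theta,\cdot)$ at $z$ is orthogonal to $y$. By Lemma~\ref{lem:small}(b) this image has dimension $N-2$, so it equals $q^\perp\cap y^\perp$. From $T\circ E=\delta$ we see that $dT_q$ vanishes on $q^\perp\cap y^\perp$ and takes the value $1$ on $\partial_\delta E(\theta,z)=v_\theta(q,y)$. The right-hand side of the formula is the linear form on $q^\perp$ with these two properties.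
\end{proof}

\section{The quadrangle axioms}\label{sec:axioms}

\begin{lemma}\label{lem:A}
Two distinct points of $\mathfrak Q(b,\varepsilon)$ lie on at most one common line.
\end{lemma}

\begin{proof}
By transitivity one point is $p_0$; write the other as $[q,\delta]$ with $\delta\in[0,\pi)$. The common lines are the $(q_0,z)$ with $E(\delta,z)=q$. If $\delta=0$, a common line forces $q=q_0$, and the points coincide. If $0<\delta<\pi$, there is at most one such $z$ by Lemma~\ref{lem:small}(b).
\end{proof}

\begin{lemma}\label{lem:B}
If the point $p$ is not on the line $\ell$, there is exactly one pair $(x,m)$ of a point $x$ on $\ell$ and a line $m$ through $p$ and $x$.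
\end{lemma}

\begin{proof}
We may take $p=p_0$. The continuous function $\Delta(\theta)=\theta-T(\gamma_\ell(\theta))$ on $\mathbb R$ is negative for $\theta<0$ and positive for $\theta>\pi$.

\emph{The zeros of $\Delta$ correspond to the points of $\ell$ collinear with $p_0$.} A zero $\theta$ lies in $[0,\pi]$. If $\theta=0$ then $\gamma_\ell(0)=q_0$, and if $\theta=\pi$ then $\gamma_\ell(\pi)=-q_0$; both would put $p_0$ on $\ell$. So $0<\theta<\pi$ and $\gamma_\ell(\theta)=E(\theta,z)$ for some $z$, which says that $[\gamma_\ell(\theta),\theta]$ lies on $\ell$ and on $(q_0,z)$. Conversely, let $x=[q,\theta]$ with $\theta\in[0,\pi)$ lie on $\ell$ and on $(q_0,z)$. Then $\gamma_\ell(\theta)=q=E(\theta,z)$, so $\Delta(\theta)=0$. Different zeros, being in $(0,\pi)$, give different points, and the line joining $x$ to $p_0$ is unique by Lemma~\ref{lem:A}. It remains to show that $\Delta$ has exactly one zero.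

\emph{The derivative at a zero is positive.} Let $\theta_0$ be a zero and $q=\gamma_\ell(\theta_0)=E(\theta_0,z)$. Then $q\ne\pm q_0$, so $\Delta$ is smooth near $\theta_0$. Write $\Psi_{\theta_0}(q_0,z)=(q,y)$ and $\Psi_{\theta_0}(\ell)=(q,y')$. Since $p_0$ is on $(q_0,z)$ but not on $\ell$, these lines differ and $y'\ne y$. With $\varphi(x)=\langle v_{\theta_0}(q,x),y\rangle$, Lemmas \ref{lem:dT} and \ref{lem:convex} give
\[
\Delta'(\theta_0)=1-dT_q\bigl(v_{\theta_0}(q,y')\bigr)=1-\frac{\varphi(y')}{\varphi(y)}>0 .
\]

\emph{There is exactly one zero.} A zero exists by the sign change. The zeros are isolated and form a compact set, so they are finite in number. If $\theta_1<\theta_2$ were consecutive zeros, $\Delta$ would be positive just after $\theta_1$ and negative just before $\theta_2$, and would vanish in between.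
\end{proof}

\begin{proposition}\label{prop:GQ}
For $|\varepsilon|<\varepsilon_0$ the geometry $\mathfrak Q(b,\varepsilon)$ is a compact connected generalized quadrangle with topological parameters $(1,4n-2)$, and $G$ is transitive on its points.
\end{proposition}

\begin{proof}
In view of Proposition~\ref{prop:structure}, which also gives thickness, only girth and diameter remain. By Lemma~\ref{lem:A} there are no $4$-cycles. A $6$-cycle consists of three points $p_1,p_2,p_3$ and three distinct joining lines; $p_1$ is not on the line $\ell$ through $p_2,p_3$ by Lemma~\ref{lem:A}, yet it is collinear with two points of $\ell$, against Lemma~\ref{lem:B}. So the girth is at least $8$. By Lemma~\ref{lem:B} a point and a line have distance at most $3$, so all distances are at most $4$.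

Take a line $\ell$ and a point $p=[q,0]$ with $q\neq\gamma_\ell(0)$, which is not on $\ell$; let $(x,m)$ be the pair of Lemma~\ref{lem:B}, and let $x_1\ne x$ be another point on $\ell$. Then $x_1\neq p$ is not collinear with $p$, so $p$ and $x_1$ have distance $4$ and the diameter is $4$. Let $\ell'\ne\ell$ be another line through $x_1$. It does not pass through $p$; let $(x',m')$ be the pair for $(p,\ell')$. Then $x'\ne x_1$ since $x_1$ is not collinear with $p$; $x'\ne x$ since otherwise $\ell=\ell'$ by Lemma~\ref{lem:A}; and $m'\ne m$ since otherwise $x_1$, which is not on $m$, would be collinear with the two points $x,x'$ of $m$. The lines $m,m'$ pass through $p$ and $\ell,\ell'$ do not, and $x,x_1,x'$ differ from $p$. So $p,m,x,\ell,x_1,\ell',x',m'$ is an $8$-cycle, and the girth is $8$.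
\end{proof}

\section{The dual cone at a point}\label{sec:cone}

To distinguish the quadrangles we look at the tangent directions of the lines through $p_0$. We have no convenient formula for the velocities $v(z)$ themselves, but a simple one for the support function $h$; so we pass from the cone of directions to the cone of its tangent hyperplanes.

Let $V=T_{p_0}P=q_0^\perp\oplus\mathbb R$, of dimension $N$, let $e_0=(0,1)\in V$, and let
\[
B_0\bigl((x,\tau),(x',\tau')\bigr)=\langle x,x'\rangle-\tau\tau'
\]
be the Lorentz form on $V$. For a symmetric bilinear form $B$ we write $B(x)=B(x,x)$. The point row of $(q_0,z)$ is the curve $\theta\mapsto[E(\theta,z),\theta]$, with tangent line $\mathbb R(v(z),1)$ at $p_0$. Let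
\[
C=\{\tau(v(z),1):\tau\ne0,\ z\in S_{q_0}\}\subset V,\qquad\Sigma=\{[z:h(z)]:z\in S_{q_0}\}\subset\mathbb P(V),
\]
where $[x:\tau]$ is the line spanned by $(x,\tau)$. Since $h>0$, the map $z\mapsto[z:h(z)]$ is injective, hence a homeomorphism $S_{q_0}\to\Sigma$. For $\varepsilon=0$ the set $\Sigma$ is the projectivized null cone $\Sigma_0=\{[z:1]:z\in S_{q_0}\}$ of $B_0$.

The diffeomorphism $(x,\tau)\mapsto(x/\tau,\tau)$ of $q_0^\perp\times(\mathbb R\setminus\{0\})$ maps $C$ onto $v(S_{q_0})\times(\mathbb R\setminus\{0\})$, so $C$ is an embedded hypersurface by Lemma~\ref{lem:convex}. Its tangent space at $\tau(v(z),1)$ is the hyperplane $H_z$ spanned by $(v(z),1)$ and the vectors $(D_\eta v,0)$, $\eta\in T_zS_{q_0}$. The vector $(z,h(z))$ is $B_0$-orthogonal to $(v(z),1)$ by the definition of $h$, and to the $(D_\eta v,0)$ by Lemma~\ref{lem:vel}(a). So $[z:h(z)]$ is the $B_0$-orthogonal complement of $H_z$.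

\begin{proposition}\label{prop:linear}
Let $\mathfrak Q=\mathfrak Q(b,\varepsilon)$ and $\mathfrak Q'=\mathfrak Q(b',\varepsilon')$ with $|\varepsilon|<\varepsilon_0(n,b)$ and $|\varepsilon'|<\varepsilon_0(n,b')$, and let $\Omega:\mathfrak Q\to\mathfrak Q'$ be an isomorphism that fixes $p_0$ and is a diffeomorphism of $P$. Then some $M\in\mathrm{GL}(V)$ maps $\Sigma$ onto $\Sigma'$.
\end{proposition}

\begin{proof}
Primes denote the data of $\mathfrak Q'$. The isomorphism $\Omega$ maps the line $(q_0,z)$ to a line $(q_0,\psi(z))$, where $\psi$ is a bijection of $S_{q_0}$, and it maps the point row of the first, an embedded curve, diffeomorphically onto the point row of the second. So $D=d\Omega_{p_0}\in\mathrm{GL}(V)$ maps $\mathbb R(v(z),1)$ onto $\mathbb R(v'(\psi(z)),1)$. Hence $D(C)=C'$, and since both are embedded submanifolds, $D$ maps tangent spaces to tangent spaces: $D(H_z)=H'_{\psi(z)}$. Define $M$ by $B_0(Mx,Dx')=B_0(x,x')$ for all $x,x'\in V$. Then $M$ maps the orthogonal complement of $H_z$ onto that of $H'_{\psi(z)}$.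
\end{proof}

To test whether a piece of $\Sigma$ lies on a quadric, we slice $S_{q_0}$ into the circles along which $z_2$ and the components orthogonal to $e_1,e_2,e_3$ are fixed. On such a circle $h$ is an affine function of $z$, so $(z,h(z))$ is a trigonometric polynomial of degree one. Let $W_0$ be the orthogonal complement of $e_1,e_2,e_3$ in $q_0^\perp$ (it is $0$ for $n=1$) and let $\mathbb D$ be the open unit ball of $\mathbb Re_2\oplus W_0$. For $z^0=se_2+t\in\mathbb D$ and $\phi\in\mathbb R$ put
\[
z(z^0,\phi)=z^0+r\,(e_1\cos\phi+e_3\sin\phi),\qquad r=\sqrt{1-|z^0|^2}>0 .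
\]
These points form the dense subset of $S_{q_0}$ where $(z_1,z_3)\neq(0,0)$. With $\chi=e_1-ie_3\in V\otimes\mathbb C$ and $c=c(s)$, Lemma~\ref{lem:vel}(b) gives
\begin{equation}\label{eq:fourier}
(z,h(z))=(z^0+e_0)+\tfrac r2\,e^{i\phi}\,(\chi+c\,e_0)+\tfrac r2\,e^{-i\phi}\,(\bar\chi+\bar c\,e_0).
\end{equation}

\begin{lemma}\label{lem:test}
Let $B$ be a real symmetric bilinear form on $V$, extended bilinearly to $V\otimes\mathbb C$. Let $O\subseteq\mathbb D$ be a set such that for each $z^0\in O$ we have $B((z,h(z)))=0$ for $z=z(z^0,\phi)$ and all $\phi$ in some nondegenerate interval, and such that $c(s)$ takes at least three values as $z^0=se_2+t$ ranges over $O$. Then $B(e_0,e_0)=B(e_0,e_1)=B(e_0,e_3)=0$, and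
\begin{equation}\label{eq:first}
B(z^0,\chi)+c(s)\,B(z^0,e_0)=0\qquad\text{for all }z^0=se_2+t\in O .
\end{equation}
\end{lemma}

\begin{proof}
For fixed $z^0\in O$ the function $\phi\mapsto B((z,h(z)))$ is a trigonometric polynomial that vanishes on an interval, so all its Fourier coefficients vanish. By \eqref{eq:fourier} the coefficient of $e^{2i\phi}$ is
\[
\tfrac{r^2}4B(\chi+ce_0)=\tfrac{r^2}4\bigl(B(e_0)\,c^2+2B(e_0,\chi)\,c+B(\chi)\bigr).
\]
A quadratic polynomial in $c$ with three roots is zero, so $B(e_0)=0$ and $B(e_0,\chi)=B(e_0,e_1)-iB(e_0,e_3)=0$. The coefficient of $e^{i\phi}$ is $r\,B(z^0+e_0,\chi+ce_0)$, which now reduces to $r\bigl(B(z^0,\chi)+c\,B(z^0,e_0)\bigr)$.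
\end{proof}

\begin{proposition}\label{prop:noquadric}
If $b$ is nonconstant on $[-1,1]$ and $0<|\varepsilon|<\varepsilon_0$, then no nondegenerate quadratic form on $V$ vanishes on $\Sigma$.
\end{proposition}

\begin{proof}
The set $b((-1,1))$ is a nondegenerate interval and $\varepsilon\ne0$, so $c(s)=1-e^{2i\varepsilon b(s)}$ takes infinitely many values for $0<|s|<1$. Let $B$ vanish on $\Sigma$ and apply Lemma~\ref{lem:test} with $O=\mathbb D$. Putting $t=0$ in \eqref{eq:first} and dividing by $s\ne0$ gives $B(e_2,\chi)+c(s)B(e_2,e_0)=0$ for two different values of $c(s)$, so $B(e_2,e_0)=B(e_2,\chi)=0$. Then \eqref{eq:first} reads $B(t,\chi)+c(s)B(t,e_0)=0$ for $|t|^2<1-s^2$, and by linearity for all $t\in W_0$ and $|s|<1$; again two values of $c(s)$ give $B(t,e_0)=0$. So $e_0$ is $B$-orthogonal to $e_0,e_1,e_2,e_3$ and $W_0$, which span $V$, and $B$ is degenerate.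
\end{proof}

\section{The quadrangles are not Moufang}\label{sec:moufang}

We use the classification of the compact connected Moufang quadrangles recalled in Section~\ref{sec:intro} in the following form.

\begin{theorem}\label{thm:F1}
A compact connected Moufang quadrangle is topologically isomorphic to a quadrangle associated to a simple real Lie group of real rank $2$.
\end{theorem}

The unordered parameters of these quadrangles are read off from the tables of restricted root multiplicities, see for example \cite[Ch.~X]{Helgason}:
\begin{center}
\begin{tabular}{llll}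
$\mathfrak{so}(2,d)$: $\{1,d-2\}$ & $\mathfrak{sp}(4,\mathbb R)$: $\{1,1\}$ & $\mathfrak{sp}(4,\mathbb C)$: $\{2,2\}$ & $\mathfrak{su}(2,d)$: $\{2,2d-3\}$\\
$\mathfrak{sp}(2,d)$: $\{4,4d-5\}$ & $\mathfrak{so}^*(8)$: $\{1,4\}$ & $\mathfrak{so}^*(10)$: $\{4,5\}$ & $\mathfrak e_{6(-14)}$: $\{6,9\}$
\end{tabular}
\end{center}
Here $\mathfrak{so}^*(8)\cong\mathfrak{so}(2,6)$. The number $4n-2$ is different from $1$ and $4$, so the pair $\{1,4n-2\}$ occurs only for $\mathfrak{so}(2,4n)$ and, when $n=1$, for $\mathfrak{su}(2,2)\cong\mathfrak{so}(2,4)$. The quadrangle $\mathfrak Q_{\mathrm{cl}}$ has parameters $(1,N-2)$ and its dual has parameters $(N-2,1)\ne(1,N-2)$. Hence a compact connected Moufang quadrangle with parameters $(1,4n-2)$ is isomorphic to $\mathfrak Q_{\mathrm{cl}}$.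

An isomorphism $\mathfrak Q(b,\varepsilon)\to\mathfrak Q_{\mathrm{cl}}$ is a priori only a homeomorphism, whereas Proposition~\ref{prop:linear} needs a derivative. Smoothness will come from the transitive group $G$: the isomorphism intertwines $G$ with a group of automorphisms of $\mathfrak Q_{\mathrm{cl}}$, and these are all linear. For the last point we use the following theorem, in which the zero vector counts as null.

\begin{theorem}[\cite{Alexandrov,BH}]\label{thm:F2}
Let $N\ge3$ and let $g$ be a bijection of $\mathbb R^{N-1,1}$ such that $x-y$ is null if and only if $g(x)-g(y)$ is null. Then $g(x)=\lambda\Lambda x+c$ with $\lambda>0$, $\Lambda\in\mathrm O(N-1,1)$ and $c\in\mathbb R^{N-1,1}$.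
\end{theorem}

\begin{lemma}\label{lem:aut}
Every automorphism of $\mathfrak Q_{\mathrm{cl}}$ is induced by an element of $\mathrm O(N,2)$.
\end{lemma}

\begin{proof}
By Witt's theorem $\mathrm O(N,2)$ is transitive on the points, so it suffices to consider an automorphism $g$ that fixes a point $p=\langle f\rangle$. Choose an isotropic vector $f'$ with $(f,f')=1$ and let $W=\{f,f'\}^\perp\cong\mathbb R^{N-1,1}$. A point is different from $p$ and not collinear with $p$ if and only if it is spanned by an isotropic vector $x$ with $(x,f)=1$. Writing $x=f'+w+\mu f$ with $w\in W$, isotropy means $\mu=-\frac12(w,w)$. So these points are the $\langle x_w\rangle$ with $x_w=f'+w-\frac12(w,w)f$ and a unique $w\in W$. Since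
\[
(x_w,x_{w'})=(w,w')-\tfrac12(w,w)-\tfrac12(w',w')=-\tfrac12(w-w',w-w'),
\]
the points $\langle x_w\rangle$, $\langle x_{w'}\rangle$ are equal or collinear if and only if $w-w'$ is null. The automorphism $g$ permutes these points, so by Theorem~\ref{thm:F2} it acts on $W$ as $w\mapsto\lambda\Lambda w+c$. Each of the three constituents is induced by an element of $\mathrm O(N,2)$ fixing $p$. The map $\Lambda$ extends by fixing $f$ and $f'$. The isometry $f\mapsto\lambda f$, $f'\mapsto\lambda^{-1}f'$, $w\mapsto w$ sends $x_w$ to $\lambda^{-1}x_{\lambda w}$. The linear map $f\mapsto f$, $f'\mapsto x_c$, $w\mapsto w-(w,c)f$ is an isometry, because $(x_c,x_c)=0$, $(x_c,f)=1$ and $(x_c,w-(w,c)f)=0$, while products among $f$ and $W$ are unchanged; it sends $x_w$ to $x_{w+c}$.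

It remains to see that an automorphism fixing $p$ and all $\langle x_w\rangle$ is trivial. On a line not through $p$ all points but one are of the form $\langle x_w\rangle$, by Lemma~\ref{lem:B}; so the line carries two fixed points and is fixed, by Lemma~\ref{lem:A}. A point $x\ne p$ lies on at most one line through $p$, hence on two lines not through $p$, and is their only common point; so it is fixed. Then all lines are fixed.
\end{proof}

\begin{lemma}\label{lem:smooth}
Let $|\varepsilon|<\varepsilon_0$. Every isomorphism $\Omega:\mathfrak Q(b,\varepsilon)\to\mathfrak Q_{\mathrm{cl}}$ is a diffeomorphism of $P$.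
\end{lemma}

\begin{proof}
View the point space of $\mathfrak Q_{\mathrm{cl}}$ in $\mathbb{RP}^{N+1}$. It contains a projective frame, that is, points $\langle x_1\rangle,\dots,\langle x_{N+2}\rangle,\langle x_0\rangle$ with $x_1,\dots,x_{N+2}$ a basis and $x_0=\sum_{a\ge1}x_a$. Indeed, the isotropic vectors span $\mathbb R^{N,2}$, so there is a basis of isotropic vectors. Each coordinate function with respect to this basis is analytic and not identically zero on the connected manifold $\mathbb S^{N-1}\times\mathbb S^1$ of isotropic vectors, so its zero set is nowhere dense, and there is an isotropic $x_0$ with all coordinates nonzero; now rescale the basis. An element of $\mathrm{PGL}_{N+2}(\mathbb R)$ that fixes a frame is trivial, so $\mathrm{PO}(N,2)=\mathrm O(N,2)/\pm1$ acts faithfully, and by Lemma~\ref{lem:aut} we obtain a homomorphism $\rho:G\to\mathrm{PO}(N,2)$, $\rho(g)=\Omega g\Omega^{-1}$.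

This homomorphism is continuous. Let $g_\nu\to g$ in $G$ and let $\Lambda\in\mathrm O(N,2)$ represent $\rho(g)$. Since $\Omega$ is a homeomorphism, $\rho(g_\nu)\langle x_a\rangle\to\langle\Lambda x_a\rangle$, so there are vectors $y_a^\nu$ spanning $\rho(g_\nu)\langle x_a\rangle$ with $y_a^\nu\to\Lambda x_a$. For large $\nu$ the $y^\nu_a$, $a\ge1$, form a basis, and $y_0^\nu=\sum_{a\ge1}\mu_a^\nu y_a^\nu$ with $\mu_a^\nu\to1$. The linear map $x_a\mapsto\mu_a^\nu y_a^\nu$ $(a\ge1)$ agrees with $\rho(g_\nu)$ on the frame, so it represents $\rho(g_\nu)$, and it converges to $\Lambda$. Thus $\rho$ is continuous into $\mathrm{PGL}_{N+2}(\mathbb R)$, hence into its closed subgroup $\mathrm{PO}(N,2)$, and a continuous homomorphism of Lie groups is smooth.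

The orbit map $G\to P$, $g\mapsto gp_0$, is a surjective submersion, so it has smooth local sections, and $\Omega(gp_0)=\rho(g)\Omega(p_0)$ is smooth in $g$. Therefore $\Omega$ is smooth. From $\Omega\circ g=\rho(g)\circ\Omega$ and the transitivity of $G$ it follows that $\Omega$ has constant rank, and an injective map of constant rank is an immersion. So the bijection $\Omega:P\to P$ is a local diffeomorphism, hence a diffeomorphism.
\end{proof}

\begin{proposition}\label{prop:notmoufang}
If $b$ is nonconstant on $[-1,1]$ and $0<|\varepsilon|<\varepsilon_0$, then $\mathfrak Q(b,\varepsilon)$ is not a Moufang quadrangle.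
\end{proposition}

\begin{proof}
Otherwise there is an isomorphism $\Omega:\mathfrak Q(b,\varepsilon)\to\mathfrak Q_{\mathrm{cl}}=\mathfrak Q(b,0)$, and by point transitivity we may assume $\Omega(p_0)=p_0$. By Lemma~\ref{lem:smooth} and Proposition~\ref{prop:linear} there is $M\in\mathrm{GL}(V)$ with $M\Sigma=\Sigma_0$. Then the nondegenerate form $x\mapsto B_0(Mx)$ vanishes on $\Sigma$, contradicting Proposition~\ref{prop:noquadric}.
\end{proof}

Both hypotheses are needed: for $\varepsilon=0$, and by Remark~\ref{rem:trivial} for constant $b$, the quadrangle is $\mathfrak Q_{\mathrm{cl}}$.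

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $b(s)=s$ and $0<|\varepsilon|<\varepsilon_0(n,b)$, and combine Propositions \ref{prop:GQ} and \ref{prop:notmoufang}; the group is $G=\mathrm{Sp}(n)\times(\mathbb R/\pi\mathbb Z)\cong\mathrm{Sp}(n)\times\mathbb S^1$.
\end{proof}

\section{Continuum many isomorphism classes}\label{sec:many}

To separate the quadrangles from each other we need a numerical projective invariant of $\Sigma$. We choose $b$ so that $\Sigma$ coincides with the round sphere $\Sigma_0$ exactly on a band $|z_2|<\kappa$. A linear map between two such cones must then be a similarity of $B_0$, and the relative position of the two boundary spheres of the band determines $\kappa$.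

For $\kappa\in(0,1)$ let
\[
b_\kappa(s)=0\quad\text{for }|s|\le\kappa,\qquad b_\kappa(s)=e^{-1/(|s|-\kappa)}\quad\text{for }|s|>\kappa .
\]
This function is smooth and nonconstant on $[-1,1]$. Choose $0<\varepsilon(\kappa)<\varepsilon_0(n,b_\kappa)$ and let $\mathfrak Q_\kappa=\mathfrak Q(b_\kappa,\varepsilon(\kappa))$, with data $h_\kappa$ and $\Sigma_\kappa$. By Propositions \ref{prop:GQ} and \ref{prop:notmoufang}, each $\mathfrak Q_\kappa$ is as in Theorem~\ref{thm:main}. We show that $\mathfrak Q_\kappa\cong\mathfrak Q_{\kappa'}$ implies $\kappa=\kappa'$.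

\subsection*{Isomorphisms are smooth}

The full automorphism group of $\mathfrak Q_\kappa$ is not known explicitly, so Lemma~\ref{lem:aut} is replaced by two general theorems.

\begin{theorem}[\cite{BS}]\label{thm:F3}
The topological automorphism group of a compact metric irreducible building of rank at least $2$ is locally compact in the compact-open topology.
\end{theorem}

\begin{theorem}[\cite{HK}]\label{thm:F4}
If a locally compact group $\mathcal A$ acts faithfully on a connected locally contractible space $\mathcal A/\mathcal K$, with $\mathcal K$ a closed subgroup, then $\mathcal A$ is a Lie group.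
\end{theorem}

\begin{lemma}\label{lem:smooth2}
Every isomorphism $\Omega:\mathfrak Q_\kappa\to\mathfrak Q_{\kappa'}$ is a diffeomorphism of $P$.
\end{lemma}

\begin{proof}
A generalized quadrangle is an irreducible building of rank $2$, and here $P$ and $L$ are compact metrizable; as $\dim P=N\ne2N-3=\dim L$, every topological automorphism of the building maps points to points. Let $\mathcal A=\operatorname{Aut}(\mathfrak Q_\kappa)$ with the compact-open topology on $P\sqcup L$. It is locally compact by Theorem~\ref{thm:F3}, and second countable because the space of continuous self-maps of a compact metric space is separable and metrizable; so it is $\sigma$-compact. It acts transitively on $P$, and faithfully because a line is determined by its points (Lemma~\ref{lem:A}). The open mapping theorem states that for a continuous transitive action of a $\sigma$-compact locally compact group on a locally compact Hausdorff space the orbit maps are open. So $\mathcal A/\mathcal A_{p_0}\to P$ is a homeomorphism onto a connected manifold, and $\mathcal A$ is a Lie group by Theorem~\ref{thm:F4}.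

Now $P$ has two smooth structures, the given one, $P=G/G_{p_0}$, and that of $\mathcal A/\mathcal A_{p_0}$. They agree: the homomorphism $G\to\mathcal A$ is continuous because $G$ acts continuously on the compact space $P\sqcup L$, hence smooth; so the bijection $G/G_{p_0}\to\mathcal A/\mathcal A_{p_0}$ is smooth, $G$-equivariant, of constant rank and injective, thus an immersion; both manifolds are homeomorphic to $P$ and have the same dimension; so it is a diffeomorphism. The same holds for $\mathcal A'=\operatorname{Aut}(\mathfrak Q_{\kappa'})$, at any base point. Conjugation by $\Omega$ is an isomorphism of topological groups $\mathcal A\to\mathcal A'$, hence of Lie groups, and maps $\mathcal A_{p_0}$ onto $\mathcal A'_{\Omega(p_0)}$. The induced diffeomorphism $\mathcal A/\mathcal A_{p_0}\to\mathcal A'/\mathcal A'_{\Omega(p_0)}$ is $\Omega$.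
\end{proof}

\subsection*{The quadric part of the dual cone}

Let $\Sigma_\kappa^\circ$ be the set of points of $\Sigma_\kappa$ that have a neighborhood in $\Sigma_\kappa$ on which some nondegenerate quadratic form vanishes. It is open in $\Sigma_\kappa$.

\begin{lemma}\label{lem:band}
$\Sigma^\circ_\kappa=\{[z:1]:z\in S_{q_0},\ |z_2|<\kappa\}$.
\end{lemma}

\begin{proof}
On the open set $|z_2|<\kappa$ we have $h_\kappa=1$, and $B_0$ vanishes at $(z,1)$. It suffices to show that no point with $|z_2|>\kappa$ belongs to $\Sigma^\circ_\kappa$: every neighborhood of a point with $|z_2|=\kappa<1$ contains such points, and $\Sigma_\kappa^\circ$ is open.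

Suppose that a nondegenerate $B$ vanishes at $(z,h_\kappa(z))$ for all $z$ in a nonempty open set on which $|z_2|>\kappa$. This set contains all $z(se_2+t,\phi)$ for $s$ in an open interval $I$ contained in $(\kappa,1)$ or in $(-1,-\kappa)$, $t$ in a nonempty open subset $D$ of $W_0$, and $\phi$ in an open interval. On $I$ the function $b_\kappa$ is continuous and strictly monotone, so $c$ takes infinitely many values, and Lemma~\ref{lem:test} applies to $O=\{se_2+t:s\in I,\ t\in D\}$. It shows that $e_0$ is $B$-orthogonal to $e_0,e_1,e_3$. As $B$ is nondegenerate, the linear form $B(\cdot\,,e_0)$ does not vanish on $\mathbb Re_2\oplus W_0$. So we can fix $t\in D$ such that $s\mapsto B(se_2+t,e_0)$ is not identically zero: any $t$ if $B(e_2,e_0)\ne0$, and otherwise a $t$ in the open set $D$ with $B(t,e_0)\ne0$. Shrinking $I$ to avoid the possible zero of this affine function, \eqref{eq:first} gives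
\[
e^{2i\varepsilon b_\kappa(s)}=1-c(s)=1+\frac{B(se_2+t,\chi)}{B(se_2+t,e_0)}\qquad(s\in I,\ \varepsilon=\varepsilon(\kappa)),
\]
a rational function of $s$ without zeros on $I$. Its logarithmic derivative $2i\varepsilon b_\kappa'(s)=\pm2i\varepsilon\,x^{-2}e^{-1/x}$, where $x=|s|-\kappa$, is then rational as well. So there are polynomials $\pi_1$ and $\pi_2\ne0$ with $\pi_2(x)e^{-1/x}=\pi_1(x)$ on an interval, and by analyticity for all $x>0$. As $x\to0^+$ the left side tends to $0$ faster than every power of $x$, so $\pi_1=0$ and then $\pi_2=0$, a contradiction.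
\end{proof}

\subsection*{The width of the band}

\begin{proof}[Proof of Theorem~\ref{thm:many}]
Let $\Omega:\mathfrak Q_\kappa\to\mathfrak Q_{\kappa'}$ be an isomorphism; by point transitivity we may assume $\Omega(p_0)=p_0$. Lemma~\ref{lem:smooth2} and Proposition~\ref{prop:linear} give $M\in\mathrm{GL}(V)$ with $M\Sigma_\kappa=\Sigma_{\kappa'}$. The map $M$ is a homeomorphism of $\mathbb P(V)$ that permutes the zero sets of nondegenerate forms, so $M\Sigma^\circ_\kappa=\Sigma^\circ_{\kappa'}$. By Lemma~\ref{lem:band} both sets are open subsets of $\Sigma_0$.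

\emph{$M$ is a similarity of $B_0$.} The analytic function $z\mapsto B_0(M(z,1))$ on the connected sphere $S_{q_0}$ vanishes for $|z_2|<\kappa$, hence everywhere. Write $B_0(M(x,\tau))=B_2\tau^2+B_1(x)\tau+B_{00}(x)$ with $B_1$ linear and $B_{00}$ quadratic. Comparing the values at $(z,1)$ and $(-z,1)$ gives $B_1=0$ and $B_{00}(z)=-B_2$ for $|z|=1$. So $B_0\circ M=\mu B_0$ with $\mu=-B_2$, and $\mu\ne0$ because $M$ is invertible. In particular $M$ restricts to a homeomorphism of $\Sigma_0$.

\emph{The invariant.} Consequently $M$ maps the boundary of $\Sigma^\circ_\kappa$ in $\Sigma_0$ onto that of $\Sigma^\circ_{\kappa'}$. The first boundary is the union of the sets $\{[z:1]:z_2=\pm\kappa\}$. These are two disjoint spheres of dimension $N-3\ge1$, hence its connected components. The points $z\in S_{q_0}$ with $z_2=\pm\kappa$ form a sphere of positive radius in an affine hyperplane of $q_0^\perp$ and span it affinely, so the vectors $(z,1)$ span the hyperplane $\{x_2=\pm\kappa\tau\}$ of $V$, which is the $B_0$-orthogonal complement of $\nu_\pm=(e_2,\pm\kappa)$. The same holds for $\kappa'$, with $\nu'_\pm=(e_2,\pm\kappa')$.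 So $M$ maps the pair of hyperplanes for $\kappa$ to the pair for $\kappa'$, and, being a similarity, maps $\nu_+,\nu_-$ to nonzero multiples of $\nu'_+,\nu'_-$ in some order. The quantity
\[
\frac{B_0(\nu_+,\nu_-)^2}{B_0(\nu_+)\,B_0(\nu_-)}=\Bigl(\frac{1+\kappa^2}{1-\kappa^2}\Bigr)^2
\]
is unchanged by similarities of $B_0$, by rescaling the two vectors and by interchanging them. It is strictly increasing in $\kappa\in(0,1)$, so $\kappa=\kappa'$. Hence the quadrangles $\mathfrak Q_\kappa$, $0<\kappa<1$, are pairwise not isomorphic.
\end{proof}

\begin{thebibliography}{9}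

\bibitem{Alexandrov} A.~D. Alexandrov, Canad. J. Math. 19 (1967), 1119--1128.

\bibitem{BH} Borchers and Hegerfeldt, Comm. Math. Phys. 28 (1972), 259--266.

\bibitem{BS} Burns and Spatzier, Publ. IHES 65 (1987).

\bibitem{Helgason} Helgason, \emph{Differential Geometry, Lie Groups, and Symmetric Spaces}.

\bibitem{HK} Hofmann and Kramer, J. reine angew. Math. 702 (2015), 227--243.

\bibitem{Kramer} Linus Kramer, \emph{Homogeneous spaces, Tits buildings, and isoparametric hypersurfaces}, arXiv:math/0109133 (2001).

\end{thebibliography}
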